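\title{Coarsest matroid subdivisions with planar tight spans and tropical point configurations}

\begin{abstract}
A configuration of $n-k$ points in the tropical torus $\mathbb{R}^k/\mathbb{R}\mathbf{1}$ induces a matroid subdivision of the hypersimplex $\Delta(k,n)$. We show that a matroid subdivision arises in this way if and only if all its maximal cells share a vertex. We use this criterion to decide whether every coarsest matroid subdivision of $\Delta(3,n)$ with planar tight span comes from a configuration of points in the tropical plane. This is true for $4\le n\le 8$ and false for every $n\ge 9$. The counterexample has six maximal cells, and its tight span is a fan of four triangles. For $n\le 8$ we unfold the tight span into the Euclidean plane and read its boundary.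
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $1<k<n$ be integers, $[n]=\{1,\dots,n\}$, and $e_S=\sum_{i\in S}e_i\in\mathbb{R}^n$ for $S\subseteq[n]$. The \emph{hypersimplex} is
\[
\Delta(k,n)=\operatorname{conv}\{e_S : S\subseteq[n],\ |S|=k\}.
\]
A \emph{height function} $\pi:\binom{[n]}{k}\to\mathbb{R}$ lifts each vertex $e_S$ to $(e_S,\pi(S))\in\mathbb{R}^{n+1}$. The lower faces of the convex hull of the lifted points project to the cells of the \emph{regular subdivision} $\Sigma_\pi$ of $\Delta(k,n)$. The closures of the sets of height functions that induce a fixed subdivision are the cones of the secondary fan. Its lineality space has dimension $n$ and consists of the height functions that induce the trivial subdivision; the fan is considered modulo this space.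

The \emph{matroid polytope} of a matroid $M$ of rank $k$ on $[n]$ is $P(M)=\operatorname{conv}\{e_B: B \text{ a basis of } M\}$. Equivalently, a matroid polytope is a polytope whose vertices are vertices of $\Delta(k,n)$ and whose edges are parallel to vectors $e_i-e_j$. A \emph{matroid subdivision} is a regular subdivision of $\Delta(k,n)$ all of whose cells are matroid polytopes, and the \emph{Dressian} $\mathrm{Dr}(k,n)$ is the set of $\pi$ for which $\Sigma_\pi$ is a matroid subdivision. It is a subfan of the secondary fan. Its rays correspond to the \emph{coarsest} matroid subdivisions, those nontrivial matroid subdivisions that have no proper coarsening except the trivial subdivision. The \emph{tight span} of a matroid subdivision is the polyhedral complex dual to its interior cells; coordinates for it are given in Section~\ref{sec:prelim}. For $k=3$ the tight span has dimension at most two, and it is called \emph{planar} if it embeds in $\mathbb{R}^2$.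

Tropical linear algebra produces many points of the Dressian. Work over the semiring $(\mathbb{R}\cup\{\infty\},\min,+)$. Let $V=(v_{ij})$ be a real matrix with rows $i\in[k]$ and columns $j\in\{k+1,\dots,n\}$; its columns are $n-k$ points in the tropical torus $\mathbb{R}^k/\mathbb{R}\mathbf{1}$. Let $M=(I\mid V)$ be the $k\times n$ matrix whose left block is the tropical identity, with $0$ on the diagonal and $\infty$ elsewhere, and let $\tau(V)$ be the height function of its tropical maximal minors,
\[
\tau(V)(S)=\min_{\sigma}\sum_{i=1}^k M_{i,\sigma(i)},
\]
where $\sigma$ ranges over the bijections $[k]\to S$. This value is finite: send each $i\in S\cap[k]$ to itself and the remaining rows to the columns in $S\setminus[k]$. It is known that $\tau(V)\in\mathrm{Dr}(k,n)$ for every $V$, and that $\tau$ is a piecewise linear embedding of the secondary fan of $\Delta_{k-1}\times\Delta_{n-k-1}$, whose points are the matrices $V$, into $\mathrm{Dr}(k,n)$. By Develin and Sturmfels, the regular subdivisions of $\Delta_{k-1}\times\Delta_{n-k-1}$ are dual to the tropical convex hulls of configurations of $n-k$ points in $\mathbb{R}^k/\mathbb{R}\mathbf{1}$. We say that a matroid subdivision is \emph{constructed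 via a tropical point configuration} if it equals $\Sigma_{\tau(V)}$ for some real $V$, up to a permutation of the coordinates of $\mathbb{R}^n$.

For $k=3$ the configuration lies in the tropical plane $\mathbb{R}^3/\mathbb{R}\mathbf{1}\cong\mathbb{R}^2$, and the tight span of $\Sigma_{\tau(V)}$ embeds in that plane (Corollary~\ref{cor:planar}). Planarity is therefore necessary, and one may hope that for the rays of $\mathrm{Dr}(3,n)$ it is the only obstruction. The following question comes from the paper of Herrmann, Joswig and Speyer~\cite{HJS}.

\medskip
\noindent\textbf{Question.} \emph{Can all coarsest matroid subdivisions of $\Delta(3,n)$ with planar tight spans be constructed via tropical point configurations?}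
\medskip

The answer is yes for $4\le n\le 8$ and no for every $n\ge 9$. The first step removes tropical matrices from the question. Call a matroid subdivision \emph{conical} if all its maximal cells have a common vertex.

\begin{theorem}\label{thm:conical}
Let $1<k<n$. A matroid subdivision of $\Delta(k,n)$ is constructed via a tropical point configuration if and only if it is conical.
\end{theorem}

\begin{theorem}\label{thm:fan}
For every $n\ge 9$ there is a coarsest matroid subdivision of $\Delta(3,n)$ whose tight span is planar, namely a fan of four triangles, and which is not conical. It is not constructed via a tropical point configuration.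
\end{theorem}

\begin{theorem}\label{thm:small}
For $4\le n\le 8$ every coarsest matroid subdivision of $\Delta(3,n)$ with planar tight span is conical, and hence is constructed via a tropical point configuration.
\end{theorem}

Theorem~\ref{thm:conical} is proved in Section~\ref{sec:conical} by linear programming duality in one direction and a basis exchange theorem in the other. Theorem~\ref{thm:fan} is an explicit construction (Section~\ref{sec:fan}). The proof of Theorem~\ref{thm:small} occupies Sections~\ref{sec:disc}--\ref{sec:eight} and runs as follows. In rank three the edges of the tight span $T$ are parallel to vectors $e_A$, and each $2$-face belongs to a partition of $[n]$ into three parts. If the subdivision is coarsest, then $T$ is rigid: the only ways to redraw it with parallel edges are homotheties. Together with planarity this makes $T$ an edge or a disc. The disc carries a flat metric and unfolds into the Euclidean plane with only three edge directions, as a configuration in the tropical plane would. The parts of each partition are thereby numbered $A_1,A_2,A_3$, and if for each $i$ some element lies in the part $A_i$ of every face, then the subdivision is conical. If for some $i$ no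 such element exists, the boundary of $T$ has reflex vertices in a particular position, and a count of elements at these vertices gives $n\ge 8$. For $n=8$ the count is tight, which determines $T$ near the reflex vertices so precisely that it can be redrawn, against rigidity.

\section{Matroid polytopes, envelopes and tight spans}\label{sec:prelim}

We write $E=[n]$, $\Delta=\Delta(k,n)$ and $x(F)=\sum_{i\in F}x_i$. Unions are often written by juxtaposition, as in $PX=P\cup X$. The interior of $\Delta$ means its relative interior, the set of points of $\Delta$ with $0<x_i<1$ for all $i$.

\subsection{Matroids}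

Let $M$ be a matroid on $E$ with rank function $r$. A \emph{loop} is an element in no basis, a \emph{coloop} an element in every basis. A \emph{flat} is a set $F$ with $r(F+i)>r(F)$ for all $i\notin F$, and $\operatorname{cl}(A)$ is the smallest flat containing $A$; intersections of flats are flats. The restriction $M|F$ has rank function $r$ on the subsets of $F$, and the contraction $M/F$ on $E\setminus F$ has rank function $A\mapsto r(A\cup F)-r(F)$. Thus $M/F$ is loopless exactly when $F$ is a flat. The matroid $U_{1,A}$ on $A$ has the singletons as bases. Every matroid is uniquely a direct sum of connected matroids, its components. In a loopless matroid the flats of rank one partition the ground set; we call them \emph{classes}. A loopless matroid of rank two is connected exactly when it has at least three classes. We use three standard facts.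

\begin{itemize}
\item[(F1)] (Edmonds) $P(M)=\{x\ge 0:\ x(E)=r(E),\ x(F)\le r(F)\text{ for all flats }F\}$.
\item[(F2)] (Feichtner and Sturmfels) For $F\subseteq E$ the face of $P(M)$ on which $x(F)$ attains its maximum $r(F)$ is $P(M|F\oplus M/F)$. The dimension of $P(M)$ is $n$ minus the number of components of $M$.
\item[(F3)] (Brualdi, 1969) For bases $B,B'$ there is a bijection $\varphi:B\setminus B'\to B'\setminus B$ such that $B-i+\varphi(i)$ is a basis for every $i\in B\setminus B'$.
\end{itemize}

In a loopless matroid $M$ of rank three the classes are called \emph{points} and the flats of rank two \emph{lines}. A line is a union of points, two distinct points lie on exactly one line, and two distinct lines are disjoint or meet in one point. For a point $A$ the classes of $M/A$ are the sets $L\setminus A$, where $L$ runs over the lines through $A$; for a line $L$ the classes of $M|L$ are the points on $L$. A map from $E$ to the real plane whose image is not contained in a line defines such a matroid: its bases are the triples mapped to three noncollinear points. We specify such configurations by their coincidences and collinearities and take them generic otherwise; they exist because each new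 point can be chosen on its prescribed line, or in the plane, avoiding the finitely many other lines that are prescribed or spanned by earlier points. The inequalities $x_i\le 1$ hold on $\Delta$, and for a line $AB$ with only two points the inequality $x(AB)\le 2$ follows from $x(A)\le 1$ and $x(B)\le 1$. Hence (F1) gives
\begin{equation}\label{eq:rank3}
P(M)=\left\{x\in\Delta(3,n):\
\begin{array}{l} x(A)\le 1 \text{ for points } A \text{ with } |A|\ge 2,\\ x(L)\le 2 \text{ for lines } L \text{ with at least three points}\end{array}\right\}.
\end{equation}

\subsection{Envelopes and coarsenings}

The \emph{envelope} of a height function $\pi$ is the function $f$ on $\Delta$ with $f(x)=\min\sum_S\mu_S\,\pi(S)$, the minimum over all representations $x=\sum_S\mu_Se_S$ as a convex combination. It is convex and piecewise linear, its graph is the lower hull of the lifted points, and its domains of linearity are the maximal cells of $\Sigma_\pi$. Adding an affine function does not change $\Sigma_\pi$.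

\begin{lemma}\label{lem:envelope}
Let $g$ be a convex function on $\Delta$. Suppose that $\Delta$ is covered by polytopes whose vertices are vertices of $\Delta$ and on each of which $g$ is affine. Then $g$ is the envelope of the height function $S\mapsto g(e_S)$.
\end{lemma}

\begin{proof}
Let $f$ be the envelope. Convexity gives $g(\sum\mu_Se_S)\le\sum\mu_S\,g(e_S)$, so $g\le f$. A point $x$ lies in one of the polytopes and is a convex combination of its vertices; for this combination equality holds, so $g(x)\ge f(x)$.
\end{proof}

A regular subdivision $\Sigma'$ is a \emph{coarsening} of $\Sigma$ if every cell of $\Sigma$ lies in a cell of $\Sigma'$, that is, if the envelope that defines $\Sigma'$ is affine on every maximal cell of $\Sigma$. A coarsening of a matroid subdivision is again a matroid subdivision: an edge of $\Sigma'$ is a union of cells of $\Sigma$ and contains no vertex of $\Delta$ except its ends, so it is an edge of $\Sigma$.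

\subsection{The tight span}

For $y\in\mathbb{R}^n$ let
\[
c(y)=\operatorname{conv}\{e_S:\ S \text{ minimizes } \pi(S)-y(S)\}.
\]
This is the set on which $f(x)-y\cdot x$ is minimal. The cells of $\Sigma_\pi$ are exactly the polytopes $c(y)$, and $c(y)$ depends only on the class of $y$ in $\mathbb{R}^n/\mathbb{R}\mathbf{1}$, because $|S|=k$ for all $S$. For a cell $c$ put $c^\vee=\{y\in\mathbb{R}^n/\mathbb{R}\mathbf{1}: c\subseteq c(y)\}$, the subdifferential of $f$ along $c$. If $c$ is a maximal cell, then $c^\vee$ is a single point, the gradient of $f$ on $c$; different maximal cells have different gradients, since $c(y)$ recovers the cell from its gradient. A cell is \emph{interior} if it meets the interior of $\Delta$. For an interior cell $c$ the set $c^\vee$ is a polytope of dimension $\operatorname{codim}c$, and its vertices are the gradients on the maximal cells that contain $c$. These polytopes form a polyhedral complex $T$, the \emph{tight span}, and $c\mapsto c^\vee$ reverses inclusions. They are the images of the bounded faces of the dual polyhedron $\{(y,t):\ y(S)+t\le\pi(S)\text{ for all }S\}$, taken modulo the line spanned by $(\mathbf{1},-k)$.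

A cell fails to be interior exactly when it lies in a face $x_i=0$ or $x_i=1$ of $\Delta$. So a cell of a matroid subdivision is interior if and only if its matroid has neither loops nor coloops. An interior cell of codimension one is called a \emph{wall}.

The next example is the smallest two-dimensional tight span. It is the building block of everything that follows.

\begin{example}[one triangle]\label{ex:triangle}
Let $k=3$ and $E=A\sqcup B\sqcup C$ with $|A|,|B|,|C|\ge 2$, so $n\ge 6$. Let
\[
f=\max\{0,\ x(A)-1,\ x(AB)-2\}.
\]
Comparing the three functions and using $x(E)=3$, we find the regions where they attain the maximum: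
\[
\{x(A)\le 1\le x(C)\},\qquad \{x(B)\le 1\le x(A)\},\qquad \{x(C)\le 1\le x(B)\}.
\]
The first region is $\{x(A)\le 1,\ x(AB)\le 2\}$. By \eqref{eq:rank3} it is $P(M)$ for the configuration with $A$ at one point, the elements of $B$ at distinct points on a line through it, and $C$ generic. The other two regions arise from it by permuting $A,B,C$ cyclically. By Lemma~\ref{lem:envelope} the three regions are the maximal cells of a matroid subdivision. They meet in the interior cell $x(A)=x(B)=x(C)=1$, which is $P(U_{1,A}\oplus U_{1,B}\oplus U_{1,C})$, and the tight span is the triangle with vertices $0$, $e_A$, $e_A+e_B=-e_C$ in $\mathbb{R}^n/\mathbb{R}\mathbf{1}$. Any $e_{\{a,b,c\}}$ with $a\in A$, $b\in B$, $c\in C$ is a common vertex, so the subdivision is conical.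

It is also coarsest. Let $f'$ be convex and affine on each cell, normalized to vanish on the first one. On the second cell $f'$ vanishes along the wall $x(A)=1$, so $f'=\lambda(x(A)-1)$ there; on the third cell it vanishes along the wall $x(AB)=2$, so $f'=\mu(x(AB)-2)$. On the wall $x(B)=1$ between these two cells $x(A)-1=x(AB)-2$ takes positive values, so $\lambda=\mu$ and $f'=\lambda f$. In terms of $T$: a triangle can be redrawn with parallel sides only by a homothety.
\end{example}

\section{Conical subdivisions}\label{sec:conical}

The case $k=2$, $n=4$ shows the statement. Here $\tau(12)=0$, $\tau(13)=v_{23}$, $\tau(14)=v_{24}$, $\tau(23)=v_{13}$, $\tau(24)=v_{14}$ and $\tau(34)=\min(v_{13}+v_{24},\,v_{14}+v_{23})$. The octahedron $\Delta(2,4)$ has three diagonals through its center. If $v_{13}+v_{24}<v_{14}+v_{23}$, then $\tau(12)+\tau(34)=\tau(14)+\tau(23)<\tau(13)+\tau(24)$. The two lower diagonals span a square that cuts the octahedron into two pyramids, and both contain $e_{12}$. In general the vertex $e_{[k]}$, which belongs to the identity block, lies in every maximal cell, and the entries of $V$ are the heights $v_{ij}=\tau(V)([k]-i+j)$ of its neighbors.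

\begin{proof}[Proof of Theorem~\ref{thm:conical}]
Being conical is invariant under permutations of the coordinates.

\emph{Every maximal cell of $\Sigma_{\tau(V)}$ contains $e_{[k]}$.} Let $c(y)$ be a maximal cell and put $w_{ij}=M_{ij}-y_j$. Then $\tau(V)(S)-y(S)=\min_\sigma\sum_i w_{i\sigma(i)}$ over bijections $\sigma:[k]\to S$. So the vertices of $c(y)$ are the images of the injections $\sigma:[k]\to[n]$ of minimal cost $\sum_iw_{i\sigma(i)}$; call these injections optimal. We must show that the identity $i\mapsto i$ is optimal. A dual solution certifies this.

Consider the linear program in variables $z_{ij}$, one for each finite entry $w_{ij}$: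
\[
\text{minimize } \sum w_{ij}z_{ij}\quad\text{subject to}\quad \sum_jz_{ij}=1,\quad \sum_iz_{ij}\le 1,\quad z\ge 0.
\]
The constraint matrix is the incidence matrix of a bipartite graph and hence totally unimodular, so the vertices of the feasible polytope are the $0/1$ vectors of injections, and optimal injections are optimal solutions. The dual program maximizes $\sum_iu_i-\sum_js_j$ subject to $u_i-s_j\le w_{ij}$ and $s\ge 0$. Fix an optimal dual solution $(u,s)$. For every feasible $z$,
\[
\sum w_{ij}z_{ij}-\Big(\sum u_i-\sum s_j\Big)=\sum z_{ij}\,(w_{ij}-u_i+s_j)+\sum_js_j\Big(1-\sum_iz_{ij}\Big),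
\]
and all terms on the right are nonnegative. For optimal $z$ the left side is zero by strong duality, so all terms vanish.

Since $c(y)$ is full-dimensional, it lies in no face $x_j=1$ and in no face $x_j=0$. By the first property each column $j$ is omitted by some optimal injection, which gives $s_j=0$. So the optimal value is $\sum_iu_i$, and $w_{ij}=u_i$ for every entry used by an optimal injection. By the second property each column $i\in[k]$ is used by some optimal injection, and the only finite entry of this column is $(i,i)$. Hence $w_{ii}=u_i$ for all $i\in[k]$, and the identity has cost $\sum_iu_i$.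

\emph{A conical matroid subdivision equals some $\Sigma_{\tau(V)}$.} Let all maximal cells of $\Sigma_\pi$ contain $e_B$. After a permutation $B=[k]$, and after subtracting a constant $\pi([k])=0$. Put $v_{ij}=\pi([k]-i+j)$ for $i\in[k]$, $j\notin[k]$. We claim that $\pi=\tau(V)$.

Fix $S$ and a maximal cell $c(y)$ that contains $e_S$. Adding a multiple of $\mathbf{1}$ to $y$, we may assume that $\pi(U)\ge y(U)$ for all $k$-sets $U$, with equality exactly for the vertices of the cell. As $e_{[k]}$ is such a vertex, $y([k])=0$. Put $w_{ij}=M_{ij}-y_j+y_i$. Then $w_{ii}=0$, the other entries with $j\in[k]$ are infinite, and for $j\notin[k]$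
\[
w_{ij}=\pi([k]-i+j)-y([k]-i+j)\ \ge 0,
\]
with equality exactly when $[k]-i+j$ is a basis of the matroid of the cell. Since $y([k])=0$,
\[
\tau(V)(S)-y(S)=\min_\sigma\sum_iw_{i\sigma(i)}\ \ge 0 .
\]
It remains to find a bijection $[k]\to S$ of cost zero, and this is where the cell must be a matroid polytope. Both $[k]$ and $S$ are bases, so (F3) gives a bijection $\varphi:[k]\setminus S\to S\setminus[k]$ with $w_{i\varphi(i)}=0$ for all $i$. Extended by the identity on $[k]\cap S$ it has cost zero. Thus $\tau(V)(S)=y(S)=\pi(S)$.
\end{proof}

\begin{corollary}\label{cor:planar}
The tight span of a conical matroid subdivision of $\Delta(k,n)$ embeds in $\mathbb{R}^k/\mathbb{R}\mathbf{1}$. For $k=3$ it is planar.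
\end{corollary}

\begin{proof}
Let $B=[k]$, $\pi([k])=0$ and $v_{ij}$ be as above, and let $y\in T$. Then $y$ is a convex combination of gradients on maximal cells, all of which contain $e_{[k]}$, so $[k]$ minimizes $\pi(S)-y(S)$. Comparing with $S=[k]-i+j$ gives $y_j\le v_{ij}+y_i$, with equality if $[k]-i+j$ is a basis of the matroid of $c(y)$. The cell $c(y)$ contains an interior cell, so this matroid has no loops, and for each $j\notin[k]$ some $[k]-i+j$ is a basis. Hence $y_j=\min_i(v_{ij}+y_i)$, and the projection $y\mapsto(y_1,\dots,y_k)$ is injective on the compact set $T$.
\end{proof}

\section{A rigid fan of four triangles}\label{sec:fan}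

To be nonconical it suffices to have two disjoint maximal cells, for instance one inside $x(F)\ge 2$ and one inside $x(G)\ge 2$ for disjoint sets $F,G$. To be coarsest it suffices, by the argument of Example~\ref{ex:triangle}, that the tight span consist of triangles glued along edges. We combine the two requirements. Let $n\ge 9$ and partition $E$ into the blocks
\[
P=\{1,2\},\quad R=\{3,4\},\quad X=\{6,7\},\quad Y=\{8,9\},\quad Q=\{5\}\cup\{10,\dots,n\}.
\]
On $\Delta=\Delta(3,n)$ consider the six affine functions
\begin{gather*}
g_0=0,\qquad g_P=x(P)-1,\qquad g_R=x(R)-1,\\
g_{PX}=x(PX)-2,\qquad g_{RY}=x(RY)-2,\qquad g_H=x(PRQ)-2 .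
\end{gather*}
Let $f$ be their maximum, $\pi(S)=f(e_S)$, and let $D_0,D_P,\dots,D_H$ be the regions of $\Delta$ where the respective function equals $f$. The permutation that exchanges $P$ with $R$ and $X$ with $Y$ preserves $f$; we call it the mirror symmetry. Figure~\ref{fig:fan} shows the tight span that we shall obtain.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\fill[black!8] (0,0) -- (150:1) -- (210:1) -- (270:1) -- (330:1) -- (30:1) -- cycle;
\draw[->,thick,shorten >=3pt] (0,0) -- node[above,sloped]{\small $P$} (210:1);
\draw[->,thick,shorten >=3pt] (0,0) -- node[above,sloped]{\small $R$} (330:1);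
\draw[->,thick,shorten >=3pt] (150:1) -- node[above,sloped]{\small $RYQ$} (0,0);
\draw[->,thick,shorten >=3pt] (30:1) -- node[above,sloped]{\small $PXQ$} (0,0);
\draw[->,thick,shorten >=3pt] (270:1) -- node[right,pos=0.45]{\small $XY$} (0,0);
\draw[->,thick,shorten >=3pt] (210:1) -- node[left]{\small $X$} (150:1);
\draw[->,thick,shorten >=3pt] (330:1) -- node[right]{\small $Y$} (30:1);
\draw[->,thick,shorten >=3pt] (210:1) -- node[below,sloped]{\small $RQ$} (270:1);
\draw[->,thick,shorten >=3pt] (330:1) -- node[below,sloped]{\small $PQ$} (270:1);
\foreach \a in {150,210,270,330,30} \fill (\a:1) circle (0.8pt);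
\fill (0,0) circle (0.8pt);
\node[above] at (0,0.06) {$D_0$};
\node[left] at (150:1.05) {$D_{PX}$};
\node[left] at (210:1.05) {$D_P$};
\node[below] at (270:1.03) {$D_H$};
\node[right] at (330:1.05) {$D_R$};
\node[right] at (30:1.05) {$D_{RY}$};
\end{tikzpicture}
\caption{The tight span of the six-cell subdivision of $\Delta(3,n)$, $n\ge 9$. Each vertex is a maximal cell. An arrow labeled $A$ stands for a wall $x(A)=1$; it points from the cell with $x(A)\le 1$ to the cell with $x(A)\ge 1$ and equals the vector $e_A$ in $\mathbb{R}^n/\mathbb{R}\mathbf{1}$. The three labels of each triangle partition $[n]$.}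
\label{fig:fan}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:fan}]
\emph{The regions.} We claim that, inside $\Delta$,
\begin{align*}
D_0&=\{x(P)\le 1,\ x(R)\le 1,\ x(PX)\le 2,\ x(RY)\le 2,\ x(PRQ)\le 2\},\\
D_P&=\{x(P)\ge 1,\ x(X)\le 1,\ x(RQ)\le 1\},\\
D_{PX}&=\{x(PX)\ge 2,\ x(X)\ge 1\},\\
D_H&=\{x(PRQ)\ge 2,\ x(RQ)\ge 1,\ x(PQ)\ge 1\},
\end{align*}
and $D_R$, $D_{RY}$ are the mirror images of $D_P$, $D_{PX}$. For $D_0$ these are all five comparisons. For $D_P$ the listed inequalities are $g_P\ge g_0,g_{PX},g_H$. They imply $g_P\ge g_R$ because $x(R)\le x(RQ)\le 1\le x(P)$, and $g_P\ge g_{RY}$ because $x(RY)-x(P)\le 3-2x(P)\le 1$. For $D_{PX}$ the listed inequalities are $g_{PX}\ge g_0,g_P$. They give $x(RYQ)=3-x(PX)\le 1$, and hence $x(R)\le 1\le x(PX)-1$, $x(RY)\le 1\le x(PX)$ and $x(RQ)\le 1\le x(X)$, which are the comparisons with $g_R$, $g_{RY}$ and $g_H$. For $D_H$ the listed inequalities are $g_H\ge g_0,g_P,g_R$. They give $x(XY)\le 1$, and hence $x(X)\le 1\le x(RQ)$ and $x(Y)\le 1\le x(PQ)$, which are the comparisons with $g_{PX}$ and $g_{RY}$.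

\emph{The regions are matroid polytopes.} Take the following configurations in the real plane, generic apart from what is listed, and apply \eqref{eq:rank3}.
\begin{itemize}
\item $M_0$: the set $P$ at a point $p$, the set $R$ at a point $r\ne p$, the elements of $Q$ at further distinct points of the line $pr$, those of $X$ at two further points of a second line through $p$, those of $Y$ at two further points of a second line through $r$. The inequalities of \eqref{eq:rank3} are those of $D_0$.
\item $M_P$: the set $E\setminus P$ on a line, with $X$ at one point, $RQ$ at a second point and the elements of $Y$ at two further points; the elements of $P$ at two points off the line. Then $P(M_P)=\{x(X)\le 1,\ x(RQ)\le 1,\ x(E\setminus P)\le 2\}=D_P$.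
\item $M_{PX}$: the set $W=RYQ$ at one point, the elements of $P$ at two further points of a line through it, those of $X$ generic. Then $P(M_{PX})=\{x(W)\le 1,\ x(WP)\le 2\}=D_{PX}$.
\item $M_H$: the set $C=XY$ at one point, the elements of $P$ at two further points of a line through it, those of $R$ at two further points of a second line through it, those of $Q$ generic. Then $P(M_H)=\{x(C)\le 1,\ x(CP)\le 2,\ x(CR)\le 2\}=D_H$.
\end{itemize}
The mirror images give $D_R$ and $D_{RY}$. By Lemma~\ref{lem:envelope}, $f$ is the envelope of $\pi$, so the maximal cells of $\Sigma=\Sigma_\pi$ are the full-dimensional regions among the six, and $\Sigma$ is a matroid subdivision.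

\emph{Four triple points.} Consider the points of $\Delta$ that have equal coordinates within each block and the following block sums.
\[
\begin{array}{c|ccccc|ccccc}
 & x(P)&x(R)&x(X)&x(Y)&x(Q) & g_P&g_R&g_{PX}&g_{RY}&g_H\\ \hline
a & 1&\frac13&1&\frac13&\frac13 & 0&-\frac23&0&-\frac43&-\frac13\\[2pt]
b & 1&\frac12&\frac12&\frac12&\frac12 & 0&-\frac12&-\frac12&-1&0
\end{array}
\]
All their coordinates lie in $(0,1)$, so $a$ and $b$ are interior points. Near $a$ we have $f=\max\{0,g_P,g_{PX}\}$, and near $b$ we have $f=\max\{0,g_P,g_H\}$. In both cases the two nonzero functions $g,g'$ have linearly independent linear parts on the affine hull of $\Delta$, so $f$ looks locally like $\max\{0,s,t\}$ in coordinates $(s,t)=(g,g')$, with three full-dimensional sectors separated by the walls $s=0\ge t$, $t=0\ge s$ and $s=t\ge 0$. The mirror images of $a$ and $b$ do the same for the triples $D_0,D_R,D_{RY}$ and $D_0,D_R,D_H$. Hence all six regions are maximal cells.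

\emph{$\Sigma$ is not conical.} A point of $D_{PX}\cap D_{RY}$ would have $3\ge x(PX)+x(RY)\ge 4$. So these two cells are disjoint, and by Theorem~\ref{thm:conical} the subdivision is not constructed via a tropical point configuration.

\emph{The tight span.} The vertices of a face of $T$ are maximal cells with a common point in the interior of $\Delta$. No such point exists for the following pairs.
\begin{itemize}
\item $D_P$, $D_R$: here $x(RQ)\le 1\le x(R)$ forces $x(Q)=0$, and $Q\ne\emptyset$.
\item $D_P$, $D_{RY}$ and the mirror pair $D_R$, $D_{PX}$: here $x(P)+x(RY)\ge 3$ forces $x(XQ)=0$.
\item $D_{PX}$, $D_H$ and the mirror pair $D_{RY}$, $D_H$: here $x(X)+x(PRQ)\ge 3$ forces $x(Y)=0$.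
\item $D_{PX}$, $D_{RY}$: these are disjoint.
\end{itemize}
Of the ten pairs among the five cells other than $D_0$, only the four consecutive pairs of the path $D_{PX},D_P,D_H,D_R,D_{RY}$ remain. So the vertex set of each face of $T$ is a clique in the cone with apex $D_0$ over this path. Such cliques have at most three elements, so all faces are simplices and $T$ is a subcomplex of the fan of four triangles. The four triple points show that all four triangles occur. The fan embeds in the plane.

\emph{$\Sigma$ is coarsest.} Let $f'$ be the envelope that defines a coarsening, so $f'$ is affine on each cell; subtracting an affine function, let $f'=0$ on $D_0$. For each of the five functions $g\ne g_0$, a neighborhood of a triple point contains a relatively open piece of the hyperplane $g=0$ that lies both in $D_0$ and in the cell of $g$. So $f'=\lambda_gg$ on the cell of $g$, for a real number $\lambda_g$. On the wall $s=t>0$ near $a$ we obtain $\lambda_P=\lambda_{PX}$, and near $b$ we obtain $\lambda_P=\lambda_H$. The mirror points give $\lambda_R=\lambda_{RY}$ and $\lambda_R=\lambda_H$. Thus $f'=\lambda f$, and $\lambda\ge 0$ by convexity. The coarsening is $\Sigma$ if $\lambda>0$ and trivial if $\lambda=0$.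
\end{proof}

\begin{remark}\label{rem:Qempty}
The ninth element is needed in this construction. Take the same six functions on $E=PRXY$, so that $n=8$ and $Q=\emptyset$, and let $f_1=\max\{0,g_P,g_{PX}\}$, $f_2=\max\{0,g_R,g_{RY}\}$. Now $g_P+g_R=g_H$, while $g_P+g_{RY}=-x(X)$, $g_{PX}+g_R=-x(Y)$ and $g_{PX}+g_{RY}=-1$ are nonpositive. Hence $f=f_1+f_2$. Where a sum of two convex functions is affine, both summands are affine, so $f_1$ and $f_2$ define two different nontrivial coarsenings of $\Sigma$, and $\Sigma$ is not coarsest. In Figure~\ref{fig:fan} the edge from $D_H$ to $D_0$ disappears, and the two middle triangles merge into a parallelogram whose side lengths can be changed independently. Section~\ref{sec:eight} shows that a deformation of this kind exists for every nonconical candidate with $n=8$.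
\end{remark}

\section{The tight span is an edge or a disc}\label{sec:disc}

From now on $k=3$, and $\Sigma=\Sigma_\pi$ is a coarsest matroid subdivision of $\Delta=\Delta(3,n)$ with envelope $f$ and planar tight span $T$. For a vertex $v$ of $T$ let $M_v$ be the matroid of the corresponding maximal cell and $y_v\in\mathbb{R}^n/\mathbb{R}\mathbf{1}$ the position of $v$. The matroid $M_v$ is connected by (F2), and $v\mapsto y_v$ is injective.

\subsection{Faces and labels}

By (F2) an interior cell of codimension $c-1$ has a matroid with $c$ components. None of them is a loop or a coloop, so each has rank at least one and at least two elements, and $c\le 3$. This gives the following list.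
\begin{itemize}
\item The $2$-faces of $T$ belong to cells $P(U_{1,A}\oplus U_{1,B}\oplus U_{1,C})$ with $E=A\sqcup B\sqcup C$ and $|A|,|B|,|C|\ge 2$. A $2$-face is determined by its partition, and we denote it by $\{A,B,C\}$.
\item The edges of $T$ belong to walls $P(U_{1,A}\oplus N)$ with $|A|\ge 2$, where $N$ is a loopless matroid of rank two on $E\setminus A$ with at least three classes. We call $A$ the \emph{label} and $N$ the \emph{matroid} of the edge.
\end{itemize}
A wall with label $A$ spans the hyperplane $x(A)=1$. It separates a maximal cell with $x(A)\le 1$, the \emph{tail} $v$ of the edge, from one with $x(A)\ge 1$, the \emph{head} $v'$. The affine pieces of $f$ on the two cells differ by $\lambda(x(A)-1)$, with $\lambda>0$ by convexity, and so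
\begin{equation}\label{eq:edge}
y_{v'}-y_v=\lambda e_A,\qquad \lambda>0 .
\end{equation}

The edges at a vertex $v$ can be read off from $M_v$. A \emph{point facet} at $v$ is a point $A$ of $M_v$ such that $|A|\ge 2$ and $M_v/A$ has at least three classes. A \emph{line facet} at $v$ is a line $F$ of $M_v$ with at least three points and $|E\setminus F|\ge 2$.

\begin{lemma}\label{lem:edges}
The edges with tail $v$ correspond to the point facets $A$ at $v$; the edge of $A$ has label $A$ and matroid $M_v/A$. The edges with head $v$ correspond to the line facets $F$ at $v$; the edge of $F$ has label $E\setminus F$ and matroid $M_v|F$.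
\end{lemma}

\begin{proof}
Let $P(U_{1,A}\oplus N)$ be a wall of $P(M_v)$. If $v$ is the tail, the wall is the face on which $x(A)$ attains its maximum $1$. By (F2), $r(A)=1$ and $N=M_v/A$; as $N$ is loopless, $A$ is a flat. If $v$ is the head, the wall is the face on which $x(F)$, $F=E\setminus A$, attains its maximum $2$. By (F2), $r(F)=2$, $N=M_v|F$ and $M_v/F=U_{1,A}$ is loopless, so $F$ is a flat. Conversely, for a point facet $A$ the face $P(M_v|A\oplus M_v/A)$, and for a line facet $F$ the face $P(M_v|F\oplus M_v/F)$, has the form of a wall.
\end{proof}

\begin{lemma}\label{lem:faces}
The $2$-faces that contain an edge with label $A$ and matroid $N$ correspond bijectively to the classes $Z$ of $N$ with $|Z|\ge 2$; the $2$-face of $Z$ is $\{A,Z,E\setminus AZ\}$. Every edge lies in at most two $2$-faces.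
\end{lemma}

\begin{proof}
We need the facets of $P(U_{1,A})\times P(N)$ that are interior cells. Proper faces of the simplex $P(U_{1,A})$ have loops, so such a facet is $P(U_{1,A})\times P(U_{1,B}\oplus U_{1,C})$ with $B\sqcup C=E\setminus A$. The second factor is a facet of $P(N)$ in the hyperplane $x(B)=x(C)=1$, so one of $x(B)\le 1$, $x(C)\le 1$ is valid on $P(N)$. If the first is valid, then $B$ has rank one and $N/B=U_{1,C}$ is loopless by (F2), so $B$ is a class; in the other case $C$ is a class. Conversely, a class $Z$ with $|Z|\ge 2$ gives the face $N|Z\oplus N/Z=U_{1,Z}\oplus U_{1,W}$, where $W=E\setminus AZ$ is a union of at least two classes. In particular $|W|\ge 2$ and $W$ is not a class, so different classes give different partitions.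

Suppose that three $2$-faces contain the edge, and let $q$ be an interior point of it. A neighborhood of $q$ in the union of two of the faces is an open disc. Under an embedding of $T$ in $\mathbb{R}^2$ its image is open by invariance of domain. Points of the third face close to $q$ and off the edge are mapped into this open set, which contradicts injectivity.
\end{proof}

The last statement is the only use of planarity in the proof of Theorem~\ref{thm:small}.

\begin{lemma}\label{lem:contractible}
$T$ is contractible.
\end{lemma}

\begin{proof}
In the barycentric subdivision of $\Sigma$, the boundary $\partial\Delta$ is the full subcomplex on the barycenters of the noninterior cells. The complement of a full subcomplex deformation retracts to the full subcomplex on the remaining vertices. That subcomplex is the complex of chains of interior cells, which is isomorphic to the barycentric subdivision of $T$. So $T$ is homotopy equivalent to the interior of $\Delta$, a convex set.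
\end{proof}

\subsection{Redrawings}

We now translate coarsestness into a property of $T$ alone. A \emph{redrawing} of a subcomplex $T'\subseteq T$ is a map $z$ from its vertices to $\mathbb{R}^n/\mathbb{R}\mathbf{1}$ such that $z_{v'}-z_v\in\mathbb{R}e_A$ for every edge $vv'$ of $T'$ with label $A$. By \eqref{eq:edge} the map $y$ is a redrawing of $T$, and so are the constant maps.

\begin{lemma}[rigidity]\label{lem:rigid}
Every redrawing $z$ of $T$ has the form $z=\gamma y+\mathrm{const}$ with $\gamma\in\mathbb{R}$. In particular, a redrawing of $T$ that takes the same value at two distinct vertices is constant.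
\end{lemma}

\begin{proof}
We integrate $z$ to a piecewise linear function $h$ on $\Delta$ and compare $h$ with $f$. Lift the $z_v$ to $\mathbb{R}^n$. For an edge $e$ with tail $v$, head $v'$ and label $A$ write $z_{v'}-z_v=\alpha_ee_A+\beta_e\mathbf{1}$, and let $\lambda_e>0$ be the number in \eqref{eq:edge}. On the wall of $e$ the function $(z_{v'}-z_v)\cdot x$ has the constant value $\alpha_e+3\beta_e$. We look for constants $t_v$ such that the functions $h_v(x)=z_v\cdot x+t_v$ agree along walls, that is, $t_{v'}-t_v=-(\alpha_e+3\beta_e)$ for all edges. Since $H^1(T;\mathbb{R})=0$, such constants exist if the prescribed increments add up to zero around each $2$-face. The walls of the edges of a $2$-face contain a common point $x$, and the increments are the numbers $-(z_{v'}-z_v)\cdot x$, which telescope to zero.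

The $h_v$ fit together. Indeed, let $x$ lie in two maximal cells. Take a small ball around $x$ that meets only cells containing $x$, and join interior points of the two cells in this ball by a segment that avoids all cells of codimension at least two. The segment passes from one cell to the other through walls that contain $x$, so the two functions agree at $x$. We obtain a continuous function $h$ on $\Delta$, affine on each cell, with $h_{v'}-h_v=\alpha_e(x(A)-1)$ across the wall of $e$.

Let $\gamma=\max_e\alpha_e/\lambda_e$ and $g=\gamma f-h$. Across the wall of $e$ the pieces of $g$ differ by $(\gamma\lambda_e-\alpha_e)(x(A)-1)$ with $\gamma\lambda_e-\alpha_e\ge 0$. So $g$ is convex along every segment that meets the boundaries of the maximal cells only by crossing walls, and by continuity $g$ is convex. By Lemma~\ref{lem:envelope}, $g$ is an envelope, and it defines a coarsening of $\Sigma$. For an edge $e$ at which the maximum $\gamma$ is attained, $g$ is given by one affine function on both sides of the wall, so the coarsening is proper. As $\Sigma$ is coarsest, the coarsening is trivial and $g$ is affine. Thus $\alpha_e=\gamma\lambda_e$ for all $e$, and $z-\gamma y$ is constant because $T$ is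 connected. The second statement follows since $y$ is injective.
\end{proof}

Coarsestness is used only through this lemma. The \emph{link} of a vertex $v$ is the graph whose nodes are the edges of $T$ at $v$, two nodes being adjacent when the two edges lie in a common $2$-face. Each adjacency is a \emph{corner} of exactly one $2$-face, since two $2$-faces intersect in a common face.

\begin{lemma}\label{lem:disc}
Either $\Sigma$ has exactly two maximal cells, or $T$ is a closed disc, every edge lies in a $2$-face, and every link is a cycle or a path with at least one corner.
\end{lemma}

\begin{proof}
As $\Sigma$ is nontrivial and $T$ is connected, every vertex lies on an edge. Suppose that an edge with label $A$ lies in no $2$-face. Since $H_1(T)=0$, removing the open edge leaves two components $T_1,T_2$, one for each end. The map with $z=0$ on $T_1$ and $z=e_A$ on $T_2$ is a nonconstant redrawing, hence injective by Lemma~\ref{lem:rigid}. So each $T_i$ has one vertex.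

Now let every edge lie in a $2$-face, and suppose that the link of $v$ is disconnected. Cover $T$ by $T\setminus\{v\}$ and the open star of $v$; their intersection is homotopy equivalent to the link. Since $H_1(T)=0$ and the star is contractible, the Mayer--Vietoris sequence embeds the reduced group $\tilde H_0$ of the link in $\tilde H_0(T\setminus\{v\})$. So $T\setminus\{v\}$ is disconnected. Each component contains a vertex, because a face other than $v$ remains connected when $v$ is removed and contains another vertex. Put $z=y$ on the vertices of one component and $z=y_v$ on all other vertices. This is a nonconstant redrawing that is not injective, a contradiction.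

So all links are connected, and by Lemma~\ref{lem:faces} their nodes have degree one or two. Hence they are paths or cycles, and $T$ is a compact surface, possibly with boundary. A contractible compact surface is a disc.
\end{proof}

Two maximal cells share a wall and hence a vertex, so in the first case $\Sigma$ is conical. \emph{From now on $T$ is a disc.} Its boundary edges are the edges in exactly one $2$-face, and its boundary vertices are those whose link is a path.

\section{Corners and links}\label{sec:local}

The aim of this section is to measure angles in $T$ and to show that $T$ is flat. We first describe the corners at $v$ in terms of $M_v$, identifying the nodes of the link with the point and line facets at $v$.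

\begin{lemma}\label{lem:corners}
The corners at $v$ are exactly the following pairs.
\begin{itemize}
\item[(pl)] A point facet $A$ and a line facet $F\supset A$; the $2$-face is $\{A,F\setminus A,E\setminus F\}$.
\item[(pp)] Two point facets $A,B$ such that $AB$ is a line; the $2$-face is $\{A,B,E\setminus AB\}$.
\item[(ll)] Two line facets $F,F'$ with $F\cup F'=E$ and $|F\cap F'|\ge 2$; the $2$-face is $\{E\setminus F,E\setminus F',F\cap F'\}$.
\end{itemize}
Moreover, two point facets $A,B$ either form a corner \textup{(pp)}, or $\operatorname{cl}(AB)$ is a line facet that forms corners \textup{(pl)} with both.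
\end{lemma}

\begin{proof}
Consider a corner of $\{A,B,C\}$ at $v$. By Lemma~\ref{lem:faces} the labels of its two edges are parts of the partition, and they are different because the edges are not parallel; let them be $A$ and $B$. If $v$ is the tail of the first edge and the head of the second, the facets are $A$ and $F=E\setminus B=AC$, which is type (pl). If $v$ is the head of both, the facets are $BC$ and $AC$, which is type (ll). Let $v$ be the tail of both. By Lemma~\ref{lem:faces} one of $B,C$ is a class of $M_v/A$, so $AB$ or $AC$ is a line; for the same reason $AB$ or $BC$ is a line. If $AB$ were not a line, then $C=AC\cap BC$ would be a point, and $M_v$ would have only the three points $A,B,C$, so $M_v=U_{1,A}\oplus U_{1,B}\oplus U_{1,C}$ would be disconnected. So the corner has type (pp).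

Conversely, in each case Lemma~\ref{lem:faces} places both edges in the stated $2$-face. For (pl), $F\setminus A$ is a class of $M_v/A$ with at least two elements, since $F$ has at least three points, and $A$ is a class of $M_v|F$. For (pp), $B$ is a class of $M_v/A$ and $A$ is a class of $M_v/B$. For (ll), $F\cap F'$ is a point, hence a class of both $M_v|F$ and $M_v|F'$, and $F\setminus F'=E\setminus F'$, $F'\setminus F=E\setminus F$.

For the last statement let $F=\operatorname{cl}(AB)\ne AB$. Then $F$ has at least three points. Of the at least three classes of $M_v/A$ only $F\setminus A$ meets $F$, so $|E\setminus F|\ge 2$.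
\end{proof}

A $2$-face $\{A,B,C\}$ lies in a plane parallel to the span of $e_A,e_B,e_C$, and $e_A+e_B+e_C=0$ in $\mathbb{R}^n/\mathbb{R}\mathbf{1}$. Give this plane the Euclidean metric in which $e_A,e_B,e_C$ are unit vectors at pairwise angles of $120^\circ$. The edge in \eqref{eq:edge} has length $\lambda$ in each $2$-face that contains it, so these metrics are compatible. Seen from $v$, the edge of a point facet $A$ points in direction $e_A$ and the edge of a line facet $F$ in direction $-e_{E\setminus F}$. Hence corners (pl) have angle $60^\circ$, and corners (pp) and (ll) have angle $120^\circ$. In particular, a $2$-face with a corner of $120^\circ$ is not a triangle. The \emph{angle at $v$} is the sum of the angles of all corners at $v$.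

\begin{lemma}\label{lem:angles}
If the link of $v$ is a cycle, the angle at $v$ is $360^\circ$. If it is a path, the angle is $60^\circ$, $120^\circ$, $180^\circ$ or $240^\circ$. If it is $240^\circ$, there are exactly two point facets $P,R$ at $v$, and the path is $F,P,H,R,G$ or $F,P,R,G$. Here $H=\operatorname{cl}(PR)$ is a node exactly when $H\ne PR$, and $F\supset P$, $G\supset R$ are line facets with $R\not\subset F$ and $P\not\subset G$.
\end{lemma}

\begin{proof}
Recall that the link is connected and that all its degrees are one or two.

\emph{There is a corner \textup{(ll)}}, formed by $F,F'$ with $C=F\cap F'$. Every point lies on $F$ or $F'$, and a line other than $F,F'$ meets each of them in at most one point, so it has only two points. Thus $F,F'$ are the only line facets. A line through $C$ contains a second point of $F$ or of $F'$ and so equals $F$ or $F'$; hence $M_v/C$ has two classes and $C$ is not a point facet. Each of $F,F'$ is adjacent to the other and to every point facet on it, so each carries at most one point facet. If $P\subset F$ and $P'\subset F'$ are point facets, the line through them is neither $F$ nor $F'$, so it equals $PP'$. The link is then the cycle $F,P,P',F'$, with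 angle $60^\circ+120^\circ+60^\circ+120^\circ=360^\circ$. With one point facet the link is a path of angle $180^\circ$, and with none a path of angle $120^\circ$.

\emph{There are at least three point facets.} Three point facets do not lie on a line, for this line would be a line facet of degree at least three by Lemma~\ref{lem:corners}. So for three point facets $A,B,C$ the lines $\operatorname{cl}(AB)$, $\operatorname{cl}(BC)$, $\operatorname{cl}(AC)$ are distinct. By Lemma~\ref{lem:corners} each pair is joined by one corner of $120^\circ$ or by two corners of $60^\circ$ through its line. These three connections form a cycle of angle $360^\circ$, which is the whole link.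

\emph{There is no corner \textup{(ll)} and there are at most two point facets.} Every corner involves a point facet, so there is at least one. If there is only one, all corners are of type (pl) at it, and the link is a path of angle $60^\circ$ or $120^\circ$. If there are two, $P$ and $R$, they are joined with angle $120^\circ$, directly if $H=PR$ and through $H$ otherwise. Each of them has at most one further neighbor, a line facet different from $H$. Such a line through $P$ does not contain $R$, so its only neighbor is $P$, and the same holds with $P$ and $R$ exchanged. The link is a path of angle $120^\circ$, $180^\circ$ or $240^\circ$, the last as described.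
\end{proof}

A vertex of angle $240^\circ$ is called a \emph{notch}; the vertex $D_0$ in Figure~\ref{fig:fan} is one. When $n$ is small, many labels have only two elements. The next lemma shows that an edge with such a label runs into the boundary of $T$.

\begin{lemma}\label{lem:two}
Let $P$ be a point facet at $v$ with $|P|=2$, and let $u$ be the head of its edge. Let $\sigma=\{P,Z,W\}$ be a $2$-face that contains $vu$, where $Z$ is a class of $M_v/P$, and let $b\neq uv$ be the other edge of $\sigma$ at $u$. Then $b$ is a boundary edge of $T$. Its label is $W$ if the angle of $\sigma$ at $u$ is $120^\circ$, and $Z$ if it is $60^\circ$. Consequently $u\in\partial T$, and all $2$-faces at $u$ contain $uv$.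
\end{lemma}

\begin{proof}
Let $P=\{1,2\}$. By Lemma~\ref{lem:edges}, $L=E\setminus P=ZW$ is a line facet at $u$ and $M_u|L=M_v/P$, so $Z$ is a point of $M_u$ on $L$. If $P$ had rank one in $M_u$, then $x(P)\le 1$ and $x(L)\le 2$ would both hold with equality on $P(M_u)$, which is full-dimensional. So $\{1\}$ and $\{2\}$ are points of $M_u$. A line through $Z$ other than $L$ meets $L$ in $Z$, so it is contained in $ZP$.

If $ZP$ is a line, it has the three points $Z,\{1\},\{2\}$ and complement $W$. It is a line facet, and with $L$ it forms a corner (ll) whose $2$-face is $\sigma$. So $b$ has label $W$, the angle is $120^\circ$, and the matroid of $b$ has the classes $Z,\{1\},\{2\}$. Otherwise the lines through $Z$ are $L$, $Z+1$ and $Z+2$. Then $Z$ is a point facet, and with $L$ it forms a corner (pl) whose $2$-face is $\sigma$. So $b$ has label $Z$, the angle is $60^\circ$, and the matroid of $b$ has the classes $W,\{1\},\{2\}$. In both cases only one class has two or more elements, and $b$ is a boundary edge by Lemma~\ref{lem:faces}. In the link of $u$ all neighbors of the node $L$ have degree one, so by connectedness there are no other nodes.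
\end{proof}

\section{Unfolding the disc}\label{sec:unfold}

\subsection{Three directions}

Place one $2$-face isometrically in the Euclidean plane and unfold the others successively across interior edges. The result does not depend on the chain of faces used: since $T$ is a disc, two chains differ by backtracking and by loops around interior vertices, and around these the angle is $360^\circ$ by Lemma~\ref{lem:angles}. We obtain the \emph{developing map} $T\to\mathbb{R}^2$, which is an isometry on each $2$-face and locally injective. It need not be known to be globally injective. Directions and the words clockwise, left and right refer to this map; directions are given as angles.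

Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the unit vectors in directions $90^\circ,210^\circ,330^\circ$. Place the first face $\{A,B,C\}$ so that $e_A,e_B,e_C$ go to $\varepsilon_1,\varepsilon_2,\varepsilon_3$ in some order. Two adjacent faces send the vector $e_A$ of their common edge to the same $\varepsilon_i$, and the other two vectors lie at $\pm120^\circ$ from it. So in every $2$-face $\sigma$ the three vectors go to $\varepsilon_1,\varepsilon_2,\varepsilon_3$, and the partition of $\sigma$ becomes an ordered partition $(A_1(\sigma),A_2(\sigma),A_3(\sigma))$. An edge of $\sigma$ with label $A_i(\sigma)$ runs from tail to head in direction $\varepsilon_i$; we call it an \emph{$i$-edge}. Seen from a vertex, point facets have directions $90^\circ,210^\circ,330^\circ$ and line facets have directions $270^\circ,30^\circ,150^\circ$.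

\begin{lemma}\label{lem:transversal}
If $\bigcap_\sigma A_i(\sigma)\ne\emptyset$ for $i=1,2,3$, then $\Sigma$ is conical.
\end{lemma}

\begin{proof}
Choose $a_i$ in the $i$-th intersection. Then $\{a_1,a_2,a_3\}$ is a basis of $U_{1,A_1}\oplus U_{1,A_2}\oplus U_{1,A_3}$ for every $2$-face. Every vertex of $T$ lies in a $2$-face, so every maximal cell contains one of these cells.
\end{proof}

To control these intersections we need to know how the parts change from face to face. For $\{i,j,l\}=\{1,2,3\}$ the vectors $\varepsilon_j$ and $\varepsilon_l$ point to opposite sides of an $i$-edge.

\begin{lemma}[crossing rule]\label{lem:crossing}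
Let $\sigma,\sigma'$ share an $i$-edge, with $\sigma$ on the $\varepsilon_l$-side and $\sigma'$ on the $\varepsilon_j$-side. Then $A_i(\sigma')=A_i(\sigma)$, $A_j(\sigma')\subsetneq A_j(\sigma)$ and $A_l(\sigma')\supsetneq A_l(\sigma)$.
\end{lemma}

\begin{proof}
Let $A$ be the label, $v$ the tail and $N=M_v/A$ the matroid of the edge. Let $\sigma=\{A,Z,W\}$ with $Z$ a class of $N$; then $W$ is not a class. If the corner of $\sigma$ at $v$ has type (pp), the second point facet is a class of $N$, so it is $Z$, and the second edge has direction $e_Z$. If it has type (pl), the line facet is $A$ together with a class of $N$, so it is $AZ$, and the second edge has direction $-e_W=e_A+e_Z$. In both cases $\sigma$ lies on the side of the edge to which $e_Z$ points. So $Z=A_l(\sigma)$ and $W=A_j(\sigma)$. The same argument for $\sigma'=\{A,Z',W'\}$ gives $Z'=A_j(\sigma')$ and $W'=A_l(\sigma')$. Now $W$ is the union of the classes other than $Z$, and $W'$ of those other than $Z'$. As $N$ has a third class, $Z'\subsetneq W$ and $Z\subsetneq W'$.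
\end{proof}

In words: crossing an edge toward its $\varepsilon_j$-side shrinks $A_j$. In Figure~\ref{fig:fan} the parts $A_1$ are, from left to right, $X$, $XY$, $XY$, $Y$. They are smallest at the two upper tips, and they have no common element because the notch separates the tips.

\emph{Suppose from now on that $\Sigma$ is not conical.} By Lemma~\ref{lem:transversal}, after rotating the plane by a multiple of $120^\circ$,
\begin{equation}\label{eq:empty}
\bigcap_\sigma A_1(\sigma)=\emptyset .
\end{equation}
Since $A_1$ shrinks upward, the intersection is decided along the upper boundary of $T$, which we now describe.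

\subsection{The upper arc}

Traverse $\partial T$ clockwise, with the interior on the right. At a boundary vertex of angle $\theta$ the direction of travel changes by $\theta-180^\circ\in\{-120^\circ,-60^\circ,0^\circ,60^\circ\}$. The total change is $-360^\circ$, by the Gauss--Bonnet formula for a flat disc. Explicitly, triangulate the $2$-faces without new vertices; with $p$ interior and $q$ boundary vertices Euler's formula gives $2p+q-2$ triangles, and summing all angles gives $180^\circ(2p+q-2)=360^\circ p+\sum\theta$.

A left turn occurs only at a notch, where both boundary edges are line facets by Lemma~\ref{lem:angles}. If we arrive in direction $d$, then the incoming edge has direction $d+180^\circ\in\{270^\circ,30^\circ,150^\circ\}$ seen from the notch. So the only left turns are $330^\circ\to30^\circ$, $210^\circ\to270^\circ$ and $90^\circ\to150^\circ$. Lift the direction of travel to $\mathbb{R}$. It is always an endpoint of one of the intervals $I_j=[-30^\circ-120^\circ j,\ 30^\circ-120^\circ j]$, $j\in\mathbb{Z}$, and left turns start only at lower endpoints. From the upper endpoint of $I_j$, the changes $0^\circ,-60^\circ$ stay in $I_j$ and $-120^\circ$ leads to $I_{j+1}$. From the lower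 endpoint, the changes $60^\circ,0^\circ$ stay in $I_j$ and $-60^\circ,-120^\circ$ lead to $I_{j+1}$. So $j$ never decreases, grows by at most one per step, and grows by three in total. Hence $\partial T$ consists of three consecutive nonempty arcs, with directions in $\{30^\circ,330^\circ\}$, $\{270^\circ,210^\circ\}$ and $\{150^\circ,90^\circ\}$.

The first of these is the \emph{upper arc} $b_1,\dots,b_r$. Its edges traversed in direction $30^\circ$ are called U-edges, those traversed in direction $330^\circ$ D-edges. For a boundary edge $b$ let $A_i(b)=A_i(\sigma)$, where $\sigma$ is the $2$-face that contains $b$.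

\begin{lemma}\label{lem:upper}
$\bigcap_\sigma A_1(\sigma)=\bigcap_{j=1}^rA_1(b_j)$.
\end{lemma}

\begin{proof}
Let $\sigma$ be a $2$-face. Choose an interior point of $\sigma$ whose image in the plane is not on a vertical line through the image of a vertex, and move from it in direction $\varepsilon_1$. The path meets no vertex and no $1$-edge. It crosses $2$-edges and $3$-edges toward their $\varepsilon_1$-sides, so $A_1$ shrinks strictly at each crossing and the path reaches $\partial T$ after finitely many crossings. It leaves through a boundary edge $b$ whose outer normal points upward. The outer normal of an edge traversed in direction $d$ is $d+90^\circ$, so $d$ is $30^\circ$ or $330^\circ$. Thus $b$ lies on the upper arc and $A_1(b)\subseteq A_1(\sigma)$.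
\end{proof}

Next we compare consecutive edges $b_j,b_{j+1}$. Seen from their common vertex, the $2$-faces between them are passed counterclockwise from the direction of $b_j$, which is $210^\circ$ for a U-edge and $150^\circ$ for a D-edge, to the direction of $b_{j+1}$, which is $390^\circ$ for a U-edge and $330^\circ$ for a D-edge. Crossing an edge of direction $d$ counterclockwise means moving in direction $d+90^\circ$, and Lemma~\ref{lem:crossing} gives the following effects.
\[
\begin{array}{c|c|c|ccc}
d&\text{type}&\text{toward}&A_1&A_2&A_3\\ \hline
210^\circ&2\text{-edge}&\varepsilon_3&\text{grows}&\text{equal}&\text{shrinks}\\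
270^\circ&1\text{-edge}&\varepsilon_3&\text{equal}&\text{grows}&\text{shrinks}\\
330^\circ&3\text{-edge}&\varepsilon_1&\text{shrinks}&\text{grows}&\text{equal}
\end{array}
\]
For the pattern UU the possible crossings are at $270^\circ$ and $330^\circ$, for UD only at $270^\circ$, and for DD at $210^\circ$ and $270^\circ$. The pattern DU is a notch. Therefore:
\begin{equation}\label{eq:monotone}
\begin{array}{l}
A_1\text{ weakly shrinks along UU, is unchanged along UD, weakly grows along DD;}\\
A_2\text{ weakly grows and }A_3\text{ weakly shrinks along UU, UD and DD.}
\end{array}
\end{equation}
Let $v_1,\dots,v_m$ be the notches on the upper arc, that is, the vertices of pattern DU, in order. They cut the arc into blocks numbered $0,\dots,m$, each a run of U-edges followed by a run of D-edges. Let $K_i$ be the intersection of the sets $A_1(b)$ over block $i$. By \eqref{eq:monotone}, $K_i=A_1(b)$ for the last U-edge or the first D-edge $b$ of the block, so $|K_i|\ge 2$. By \eqref{eq:empty} and Lemma~\ref{lem:upper},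
\begin{equation}\label{eq:K}
K_0\cap\dots\cap K_m=\emptyset,\qquad\text{hence } m\ge 1 .
\end{equation}

\subsection{Counting elements at a notch}

Let $v=v_i$, with the facets of Lemma~\ref{lem:angles} named so that $F$ is the incoming D-edge. The corner angles give the directions: $F$ at $150^\circ$, $P$ at $210^\circ$, $H$ (if it is a node) at $270^\circ$, $R$ at $330^\circ$ and $G$, the outgoing U-edge, at $30^\circ$. Write
\[
F=P\sqcup X,\qquad G=R\sqcup Y,\qquad H=P\sqcup R\sqcup Q .
\]
The face at the D-edge has the corner (pl) formed by $P$ and $F$. Since $e_P$ points in direction $210^\circ$ and $-e_{E\setminus F}$ in direction $150^\circ$, this face is $(X,P,E\setminus F)$. Since $e_R$ points in direction $330^\circ$ and $-e_{E\setminus G}$ in direction $30^\circ$, the face at the U-edge is $(Y,E\setminus G,R)$. The D-edge ends block $i-1$ and the U-edge starts block $i$, so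
\begin{equation}\label{eq:KXY}
K_{i-1}\subseteq X,\qquad K_i\subseteq Y .
\end{equation}
The lines $F$ and $G$ differ from $H$, so $F\cap H=P$ and $G\cap H=R$. Thus $X$ and $Y$ are disjoint from $H$, and
\begin{equation}\label{eq:count}
n\ \ge\ |P|+|R|+|Q|+|X\cup Y| .
\end{equation}
Furthermore
\begin{equation}\label{eq:XY}
|X\cap Y|\le 1 .
\end{equation}
Indeed, if $C=F\cap G$ had two or more elements, it would be a point different from $P$ and $R$, hence not a point facet. Then $F\setminus C$ and $G\setminus C$ would be the only classes of $M_v/C$, so $F\cup G=E$, and $F,G$ would form a corner (ll). But the only neighbor of $F$ in the link is $P$.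

As $P,R,X,Y$ have at least two elements each, \eqref{eq:count} and \eqref{eq:XY} give $n\ge 7$. The eighth element comes from \eqref{eq:K} when $m=1$, and from a neighboring notch when $m\ge 2$.

\begin{proposition}\label{prop:eight}
If $\Sigma$ is not conical, then $n\ge 8$. If moreover $n=8$, one of the following holds.
\begin{itemize}
\item[(I)] There is a notch $v$ with $|P|=|R|=2$ and $Q=\emptyset$.
\item[(II)] There are consecutive notches $v,v'$ on the upper arc, with the data at $v'$ marked by primes, and a partition $E=\{a,b\}\sqcup P\sqcup\{c\}\sqcup R'\sqcup\{d\}$ such that $|P|=|R'|=2$, $Q=Q'=\emptyset$, $Y=X'=\{a,b\}$, $P'=P+c=E\setminus G$ and $R=R'+d=E\setminus F'$.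
\end{itemize}
\end{proposition}

\begin{proof}
Let $m=1$ and $v=v_1$. By \eqref{eq:K} and \eqref{eq:KXY}, $X\cup Y$ contains the disjoint sets $K_0,K_1$, so $|X\cup Y|\ge 4$. Now \eqref{eq:count} gives $n\ge 8$, and equality forces (I).

Let $m\ge 2$, $v=v_1$ and $v'=v_2$. Block $1$ starts with the U-edge at $v$, in the face $(Y,E\setminus G,R)$, and ends with the D-edge at $v'$, in the face $(X',P',E\setminus F')$. By \eqref{eq:monotone}, $E\setminus G\subseteq P'$ and $E\setminus F'\subseteq R$. The disjoint sets $P$, $X\setminus Y$, $Q$ avoid $G=R\sqcup Y$, and the disjoint sets $R'$, $Y'\setminus X'$, $Q'$ avoid $F'=P'\sqcup X'$. Hence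
\[
P'\supseteq E\setminus G\supseteq P\sqcup(X\setminus Y)\sqcup Q,\qquad R\supseteq E\setminus F'\supseteq R'\sqcup(Y'\setminus X')\sqcup Q' .
\]
By \eqref{eq:XY}, $|X\setminus Y|\ge 1$, $|Y'\setminus X'|\ge 1$, $|X\cup Y|\ge 3$ and $|X'\cup Y'|\ge 3$. So $|P'|\ge 3$ and $|R|\ge 3$, and \eqref{eq:count} at $v'$ and at $v$ gives
\begin{align*}
n&\ge|P'|+|R'|+|Q'|+|X'\cup Y'|\ge 3+2+0+3,\\
n&\ge|P|+|R|+|Q|+|X\cup Y|\ge 2+3+0+3 .
\end{align*}
If $n=8$, equality holds throughout: $|P|=|R'|=2$, $|P'|=|R|=3$, $Q=Q'=\emptyset$, $|X\cup Y|=|X'\cup Y'|=3$, and both chains of inclusions are equalities, with $X\setminus Y=\{c\}$ and $Y'\setminus X'=\{d\}$. Then $|Y|=3-1=2$ and $|X'|=3-1=2$, and both sets contain $K_1$ by \eqref{eq:KXY}, so $Y=K_1=X'$. Finally $E=G\sqcup P'=Y\sqcup R\sqcup P'$.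
\end{proof}

This proves Theorem~\ref{thm:small} for $n\le 7$.

\section{The case $n=8$}\label{sec:eight}

In both cases of Proposition~\ref{prop:eight} we shall find a corner (pp) whose two labels have two elements. Lemma~\ref{lem:two} then lets us cut off the part of $T$ below this corner, and the part that is cut off adapts to suitable redrawings of the rest. We use that an arc in a disc with its ends on the boundary and otherwise in the interior cuts the disc into two discs that intersect in the arc.

Let $P,R$ be point facets at a vertex $w$ with $|P|=|R|=2$ that form a corner (pp) of the $2$-face $\rho=\{P,R,W\}$. Let $s,s'$ be the heads of their edges, and assume that $ws$ and $ws'$ are interior edges. By Lemma~\ref{lem:two}, $s,s'\in\partial T$. Cutting along $ws$ and $ws'$ divides $T$ into two discs if $w$ is interior and into three discs if $w\in\partial T$. Let $T^-$ be the disc that contains $\rho$, and $T^+$ the union of the others, so $T^-\cap T^+=ws\cup ws'$.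

\begin{lemma}\label{lem:fork}
In this situation $T^+$ does not have both a redrawing $z$ with $z_s=z_w\ne z_{s'}$ and a redrawing $z'$ with $z'_{s'}=z'_w\ne z'_s$.
\end{lemma}

\begin{proof}
The face $\rho$ is the only $2$-face of $T^-$ at $w$, $s$ or $s'$. At $s$ there are two $2$-faces by Lemma~\ref{lem:two}, on opposite sides of $ws$, and the same holds at $s'$ for $ws'$. At $w$ every $2$-face other than $\rho$ is reached, by going around $w$ without crossing $ws$ or $ws'$, from the face across $ws$ or the face across $ws'$. So the only edges of $T^-$ at $w,s,s'$ are $ws$, $ws'$ and the other edges $b$, $b'$ of $\rho$ at $s$, $s'$. Since $\rho$ is not a triangle, the far ends of $b$ and $b'$ lie outside $T^+$. As $PR$ is a line of $M_w$, the class of $M_w/P$ that belongs to $\rho$ is $R$, and the class of $M_w/R$ that belongs to $\rho$ is $P$.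

Suppose that $\rho$ has angle $120^\circ$ at both $s$ and $s'$. By Lemma~\ref{lem:two} both $b$ and $b'$ have label $W$. Put $z''=e_W$ on the vertices of $T^+$ and $z''=0$ on all others. Only $b$ and $b'$ join the two sets, so $z''$ is a nonconstant redrawing of $T$ with $z''_w=z''_s$, contrary to Lemma~\ref{lem:rigid}.

So $\rho$ has angle $60^\circ$ at $s$ or at $s'$. Let it be at $s$; then $b$ has label $R$ by Lemma~\ref{lem:two}. Given $z$, extend it by the value $z_{s'}$ to all vertices outside $T^+$. Along $b$ the difference is $z_{s'}-z_s=z_{s'}-z_w\in\mathbb{R}e_R$, because $ws'$ has label $R$; along $b'$ and along the edges of $T^-$ that avoid $w,s,s'$ the difference is zero. This is a nonconstant redrawing of $T$ with $z_s=z_w$, contrary to Lemma~\ref{lem:rigid}. If the angle at $s'$ is $60^\circ$, then $b'$ has label $P$, and the extension of $z'$ by the value $z'_s$ gives the same contradiction.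
\end{proof}

\subsection{One notch with two small labels}

In case (I) we have $H=PR$, so $P$ and $R$ form a corner (pp) at $v$. Both have degree two in the link $F,P,R,G$, so their edges $vs$, $vs'$ are interior, and Lemma~\ref{lem:fork} applies with $w=v$. As $v\in\partial T$, we have $T^+=T_1\cup T_2$, where $T_1\cap T^-=vs$, $T_2\cap T^-=vs'$ and $T_1\cap T_2=\{v\}$. Put $z=y_v$ on $T_1$ and $z=y$ on $T_2$, and put $z'=y$ on $T_1$ and $z'=y_v$ on $T_2$. These are redrawings of $T^+$ with $z_s=z_v\ne z_{s'}$ and $z'_{s'}=z'_v\ne z'_s$, which contradicts the lemma. In Remark~\ref{rem:Qempty} they are the gradients of $f_2$ and $f_1$.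

\subsection{Two notches}

In case (II) neither notch has two small labels, since $|R|=|P'|=3$. The required corner appears at a vertex $w$ between the notches; see Figure~\ref{fig:two}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\coordinate (v) at (-1.3,0); \coordinate (t) at (0,0.75); \coordinate (vp) at (1.3,0);
\coordinate (w) at (0,-0.75); \coordinate (u) at (-2.6,-0.75); \coordinate (up) at (2.6,-0.75);
\coordinate (s) at (-1.3,-1.5); \coordinate (sp) at (1.3,-1.5);
\fill[black!8] (-2.6,0.75) -- (v) -- (t) -- (vp) -- (2.6,0.75) -- (up) -- (sp) -- (0,-2.25) -- (s) -- (u) -- cycle;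
\draw (-2.6,0.75) -- (v) -- (t) -- (vp) -- (2.6,0.75) -- (up) -- (sp) -- (0,-2.25) -- (s) -- (u) -- cycle;
\draw[->,thick,shorten >=3pt] (v) -- node[above,sloped]{\small $P$} (u);
\draw[->,thick,shorten >=3pt] (v) -- node[above,sloped]{\small $R$} (w);
\draw[->,thick,shorten >=3pt] (vp) -- node[above,sloped]{\small $P'$} (w);
\draw[->,thick,shorten >=3pt] (vp) -- node[above,sloped]{\small $R'$} (up);
\draw[->,thick,shorten >=3pt] (w) -- node[below,sloped]{\small $P$} (s);
\draw[->,thick,shorten >=3pt] (w) -- node[below,sloped]{\small $R'$} (sp);
\foreach \p in {v,t,vp,w,u,up,s,sp} \fill (\p) circle (1.3pt);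
\node[above] at (v) {$v$}; \node[above] at (t) {$t$}; \node[above] at (vp) {$v'$};
\node[below] at (0,-0.8) {$w$}; \node[left] at (u) {$u$}; \node[right] at (up) {$u'$};
\node[below left] at (s) {$s$}; \node[below right] at (sp) {$s'$};
\node at (0,0.2) {$\sigma$}; \node at (-1.4,-0.8) {$\omega$}; \node at (1.4,-0.8) {$\omega'$};
\node at (0,-1.7) {$\rho$}; \node at (-2.25,0.15) {$T_1$}; \node at (2.25,0.15) {$T_2$};
\end{tikzpicture}
\caption{Schematic picture of the unfolded tight span for $n=8$ with two consecutive notches $v,v'$ on the upper boundary. The interior vertex $w$ is surrounded by the faces $\sigma,\omega,\rho,\omega'$. Arrows are interior edges with their labels, where $|P|=|R'|=2$ and $|P'|=|R|=3$. The shapes of $\omega,\omega',\rho$ and of the parts $T_1,T_2$ are one possibility among several.}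
\label{fig:two}
\end{figure}

\emph{The face $\sigma$.} The face $(Y,E\setminus G,R)$ at the U-edge of $v$ and the face $(X',P',E\setminus F')$ at the D-edge of $v'$ both equal $(\{a,b\},P',R)$, so they are one $2$-face $\sigma$. Traversed clockwise, $\sigma$ arrives at $v$ along the edge of $R$ in direction $150^\circ$ and leaves along the U-edge in direction $30^\circ$; it arrives at $v'$ along the D-edge in direction $330^\circ$ and leaves along the edge of $P'$ in direction $210^\circ$. Along a convex polygon traversed clockwise the direction decreases strictly through one full turn. No edge direction lies strictly between $30^\circ$ and $330^\circ=-30^\circ$, or between $210^\circ$ and $150^\circ$. So $\sigma$ is a parallelogram $v,t,v',w$; the edges $vt$ and $tv'$ are boundary edges, and $w$ is the head of the edge $vw$ with label $R$ and of the edge $v'w$ with label $P'$.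

\emph{The vertex $w$.} By Lemma~\ref{lem:edges}, $L'=E\setminus R=\{a,b,c\}\cup P$ and $L''=E\setminus P'=\{a,b,d\}\cup R'$ are line facets at $w$, with $M_w|L'=M_v/R$ and $M_w|L''=M_{v'}/P'$. The lines $H=PR$ and $G=RY$ of $M_v$ give the classes $P$ and $\{a,b\}$ of $M_v/R$, and the remaining class is $\{c\}$. The lines $H'=P'R'$ and $F'=P'X'$ of $M_{v'}$ give the classes $R'$ and $\{a,b\}$ of $M_{v'}/P'$, and the remaining class is $\{d\}$. So $M_w$ has five points: $\{a,b\}$, $P$, $\{c\}$ on $L'$, and $\{a,b\}$, $R'$, $\{d\}$ on $L''$. The lines through $P$ are $L'$, $PR'$, $P+d$, and those through $R'$ are $L''$, $PR'$, $R'+c$. Hence $P$ and $R'$ are point facets, and by Lemma~\ref{lem:corners} the link of $w$ contains, and so equals, the cycle $L',P,R',L''$. Thus $w$ is an interior vertex with four interior edges $wv$, $ws$, $ws'$, $wv'$, where $ws$ has label $P$ and $ws'$ has label $R'$. Seen from $w$, the face $\sigma$ fills the angle from $wv'$ at $30^\circ$ to $wv$ at $150^\circ$, so $ws$ has direction $210^\circ$ and $ws'$ has direction $330^\circ$. The other three faces at $w$ are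
\[
\omega=\{P,\{a,b,c\},R\},\qquad \rho=\{P,R',\{a,b,c,d\}\},\qquad \omega'=\{R',\{a,b,d\},P'\},
\]
with corners $(L',P)$, $(P,R')$ and $(R',L'')$. The faces $\omega$ and $\omega'$ have no common edge at $w$, so $\omega\cap\omega'=\{w\}$; also $\sigma\cap\omega=vw$ and $\sigma\cap\omega'=v'w$.

\emph{The faces $\omega$ and $\omega'$.} Since $Q=\emptyset$, the facets $P,R$ form a corner (pp) at $v$, and its partition is that of $\omega$. So $\omega$ contains the interior edge $vu$ with tail $v$ and label $P$. Traversed clockwise, $\omega$ runs from $u$ to $v$ in direction $30^\circ$, to $w$ in direction $330^\circ$, to $s$ in direction $210^\circ$, and returns to $u$ using one or both of the directions $150^\circ,90^\circ$. Each of these last one or two edges contains $s$ or $u$, so it is a boundary edge by Lemma~\ref{lem:two}, applied to the edges $ws$ and $vu$ with the label $P$ of size two. Since $Q'=\emptyset$, the facets $P',R'$ form a corner (pp) at $v'$, and its partition is that of $\omega'$. So $\omega'$ contains the interior edge $v'u'$ with tail $v'$ and label $R'$. It runs from $s'$ to $w$ in direction $150^\circ$, to $v'$ in direction $30^\circ$, to $u'$ in direction $330^\circ$, and returns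 to $s'$ using one or both of $270^\circ,210^\circ$. These last edges contain $u'$ or $s'$ and are boundary edges by Lemma~\ref{lem:two}, applied to $v'u'$ and $ws'$ with the label $R'$ of size two. In particular $u,s,u',s'\in\partial T$.

\emph{The decomposition.} The arcs $vu$, $v'u'$ and $ws\cup ws'$ have their ends on $\partial T$ and are otherwise interior. They are pairwise disjoint, because $v,u,s$ are distinct vertices of $\omega$, $v',u',s'$ are distinct vertices of $\omega'$, all different from $w$, and $\omega\cap\omega'=\{w\}$. They cut $T$ into four discs. By the lists of edges above, the only interior edges of $\sigma,\omega,\omega'$ off the arcs are $vw$ and $v'w$, so the disc that contains $\sigma$ is $T_0=\sigma\cup\omega\cup\omega'$, and it borders on all three arcs. The other three discs are pairwise disjoint: $T_1$ with $T_1\cap T_0=vu$, $T_2$ with $T_2\cap T_0=v'u'$, and the disc $T^-\supseteq\rho$. Lemma~\ref{lem:fork} applies to the point facets $P,R'$ at $w$, with $T^+=T_0\cup T_1\cup T_2$.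

\emph{The redrawings.} Define $z$ on the vertices of $T^+$ by
\[
z=\begin{cases} y_{v'}&\text{on }\sigma,\ \omega\text{ and }T_1,\\ y&\text{on }T_2,\\ y_{u'}&\text{on the vertices of }\omega'\text{ other than }v',w.\end{cases}
\]
The first and second rules overlap only at $v'$, the second and third only at $u'$, and the first and third not at all, so $z$ is well defined. On the edges of $\sigma,\omega,T_1$ it is constant, and on those of $T_2$, among them $v'u'$, it agrees with $y$. Of the remaining edges of $\omega'$, the edge $v'w$ belongs to $\sigma$, the edges between $u'$ and $s'$ have constant value $y_{u'}$, and along $ws'$, with label $R'$, the difference is $y_{u'}-y_{v'}\in\mathbb{R}_{>0}\,e_{R'}$. So $z$ is a redrawing of $T^+$ with $z_s=z_w\ne z_{s'}$. Define $z'$ to be $y_v$ on $\sigma$, $\omega'$ and $T_2$, to be $y$ on $T_1$, and to be $y_u$ on the vertices of $\omega$ other than $v,w$. The rules overlap only at $v$ and $u$, where they agree. Outside $T_1$ the only edge with a nonzero difference is $ws$, with label $P$ and difference $y_u-y_v\in\mathbb{R}_{>0}\,e_P$. So $z'$ is a redrawing of $T^+$ with $z'_{s'}=z'_w\ne z'_s$. This contradicts Lemma~\ref{lem:fork}.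

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Let $4\le n\le 8$, and let $\Sigma$ be a coarsest matroid subdivision of $\Delta(3,n)$ with planar tight span $T$. By Lemma~\ref{lem:disc}, either $\Sigma$ has two maximal cells and is conical, or $T$ is a disc. In the second case, if $\Sigma$ were not conical, Proposition~\ref{prop:eight} would give $n=8$ and one of the cases (I), (II), both of which have just been excluded. So $\Sigma$ is conical, and by Theorem~\ref{thm:conical} it is constructed via a tropical point configuration.
\end{proof}

\begin{thebibliography}{1}
\bibitem{HJS} Sven Herrmann, Michael Joswig, and David Speyer, \emph{Dressians, Tropical Grassmannians, and Their Rays}, arXiv:1112.1278 (2011).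
\end{thebibliography}
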